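\title{A Moore space with a sharp base and no uniform base}

\begin{abstract}
A base of a space is uniform if any infinitely many of its members around a point form a local base at that point, and sharp if their finite intersections do. We construct in ZFC a zero-dimensional Moore space with a point-countable sharp base of clopen sets that is not metacompact and therefore has no uniform base. The space is the union of a closed discrete set and a dense, open, completely metrizable subspace, and it is built from countably many forest orders on one set. We also prove that a $T_1$ space with a sharp base that is a countable union of closed discrete subspaces has a uniform base.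
\end{abstract}

\section{Sharp bases and uniform bases}\label{sec:intro}

Throughout, a \emph{space} is a $T_1$ topological space and $\omega=\{0,1,2,\dots\}$. A family of open sets containing a point $x$ is a \emph{local base at $x$} if every open set containing $x$ contains a member of the family.

A base must contain small sets around every point, but it may contain many large ones as well. The three conditions below limit the large ones. Each says that infinitely many different basic sets around $x$ close down on $x$, and they differ in how.

\begin{definition}\label{def:bases}
Let $\mathcal{B}$ be a base for a space $X$.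
\begin{enumerate}
\item $\mathcal{B}$ is \emph{uniform} if, whenever $x\in X$ and $(B_n)_{n\in\omega}$ is a sequence of pairwise distinct members of $\mathcal{B}$ containing $x$, the sets $B_n$ form a local base at $x$.
\item $\mathcal{B}$ is \emph{sharp} if, for all such $x$ and $(B_n)_{n\in\omega}$, the sets $\bigcap_{j\le n}B_j$, $n\in\omega$, form a local base at $x$.
\item $\mathcal{B}$ is \emph{weakly uniform} (Heath--Lindgren) if, whenever $x\ne y$, only finitely many members of $\mathcal{B}$ contain both $x$ and $y$.
\end{enumerate}
\end{definition}

A uniform base is sharp, because $\bigcap_{j\le n}B_j\subseteq B_n$. A sharp base is weakly uniform: if $x\ne y$ both lay in pairwise distinct $B_0,B_1,\dots\in\mathcal{B}$, then no $\bigcap_{j\le n}B_j$ would be contained in the open neighborhood $X\setminus\{y\}$ of $x$.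

\begin{example}\label{ex:first}
The intervals $((k-1)2^{-n},(k+1)2^{-n})$, $n\in\omega$, $k\in\mathbb{Z}$, form a uniform base for $\mathbb{R}$: a point lies in at most two of them for each $n$, so infinitely many intervals around a point have lengths tending to $0$.

For a sharp base that is not uniform, let $X=\{0\}\cup\{1/j:j\ge1\}\cup\{-k:k\ge1\}\subseteq\mathbb{R}$ and $T_k=\{0\}\cup\{1/j:j\ge k\}$. Let $\mathcal{B}$ consist of the singletons of nonzero points, the sets $T_k$, and the sets $T_k\cup\{-k\}$. A nonzero point lies in finitely many members. Infinitely many members around $0$ have unbounded indices, and two members with indices $k\ne k'$ intersect in $T_{\max(k,k')}$. So $\mathcal{B}$ is sharp. It is not uniform, since no $T_k\cup\{-k\}$ is contained in $T_1$.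
\end{example}

A sharp base thus tolerates infinitely many large sets around a point, provided that their excess parts cancel in finite intersections. In Example~\ref{ex:first} the excess can be trimmed: deleting the sets $T_k\cup\{-k\}$ leaves a uniform base. The question is whether trimming is always possible in a space that is close to metrizable in the following sense. A \emph{development} for $X$ is a sequence $(\mathcal{G}_n)_{n\in\omega}$ of open covers such that for every $x\in X$ the \emph{stars}
\[
\mathrm{st}(x,\mathcal{G}_n)=\bigcup\{G\in\mathcal{G}_n:x\in G\},\qquad n\in\omega,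
\]
form a local base at $x$. A \emph{Moore space} is a regular space with a development. A metric space is a Moore space: take for $\mathcal{G}_n$ the balls of radius $2^{-n}$.

It is known (Alleche, Arhangel'ski\u{\i} and Calbrix) that not every Moore space with a weakly uniform base has a uniform base. The following question comes from Good, Knight and Mohamad \cite{GKM}.

\begin{quote}
\emph{Does every Moore space with a sharp base have a uniform base?}
\end{quote}

One may well expect a positive answer. Weak uniformity only separates $x$ from single points, while sharpness produces a whole local base at $x$, and Theorem~\ref{thm:B} below shows that trimming succeeds in every space that is a countable union of closed discrete subspaces. Nevertheless the answer is no.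

We recall the remaining terms. A family of subsets of $X$ is \emph{point-finite} (\emph{point-countable}) if every point lies in finitely (countably) many members. A cover $\mathcal{W}$ \emph{refines} a cover $\mathcal{V}$ if every member of $\mathcal{W}$ is contained in a member of $\mathcal{V}$, and $X$ is \emph{metacompact} if every open cover has a point-finite open refinement. A space is \emph{zero-dimensional} if it has a base of clopen sets. Such a space is Tychonoff, hence regular, because the characteristic function of a clopen set is continuous. A space is \emph{locally completely metrizable} if every point has a neighborhood whose topology is induced by a complete metric.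

\begin{theorem}\label{thm:A}
There is a zero-dimensional (hence Tychonoff) Moore space $X$ with a sharp base such that $X$ is not metacompact and hence has no uniform base. Moreover:
\begin{enumerate}
\item the sharp base can be taken to be point-countable and to consist of clopen sets;
\item $X$ is locally completely metrizable;
\item $X=L\cup D$ with $L$ closed discrete and $D$ open, dense and completely metrizable.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
If a $T_1$ space with a sharp base is a countable union of closed discrete subspaces, then it has a uniform base. In particular, every Moore space with a sharp base that is a countable union of discrete subspaces has a uniform base.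
\end{theorem}

Both theorems are proved in ZFC. By Theorem~\ref{thm:B}, a counterexample to the question cannot be a countable union of discrete subspaces; the space of Theorem~\ref{thm:A} adds only one closed discrete set to a completely metrizable space. The two proofs turn on the same object, a function $f$ into $\omega$ that prescribes how far the neighborhood of each point is to be shrunk. In Sections \ref{sec:plan}--\ref{sec:space} we build a space in which every $f$ leaves some point in infinitely many shrunken neighborhoods. In Section~\ref{sec:B} we find, under the hypotheses of Theorem~\ref{thm:B}, an $f$ that leaves every point in finitely many.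

\section{Uniform bases and metacompactness}\label{sec:meta}

To show that a space has no uniform base we need a property of the space, not of a base. The following fact is well known; we include the proof.

\begin{lemma}\label{lem:meta}
A space with a uniform base is metacompact.
\end{lemma}

\begin{proof}
Let $\mathcal{U}$ be a uniform base for $X$ and $\mathcal{V}$ an open cover. The family $\mathcal{U}'$ of all nonempty $U\in\mathcal{U}$ contained in some member of $\mathcal{V}$ covers $X$.

Each $U\in\mathcal{U}'$ has only finitely many proper supersets in $\mathcal{U}'$. Otherwise let $W_0,W_1,\dots$ be pairwise distinct proper supersets and let $x\in U$. The $W_i$ form a local base at $x$, so $W_i\subseteq U$ for some $i$, which is impossible. Hence among the finitely many members of $\mathcal{U}'$ containing $U$ there is a maximal one, and it is maximal in $\mathcal{U}'$. So the family $\mathcal{M}$ of $\subseteq$-maximal members of $\mathcal{U}'$ is an open cover refining $\mathcal{V}$.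

Suppose that $x$ lies in pairwise distinct $M_0,M_1,\dots\in\mathcal{M}$. Then the $M_i$ with $i\ge1$ form a local base at $x$, so $M_i\subseteq M_0$ for some $i\ge1$, and $M_i=M_0$ by maximality, a contradiction. So $\mathcal{M}$ is point-finite.
\end{proof}

\begin{remark}\label{rem:converse}
For spaces with a development $(\mathcal{G}_n)$ this is the only obstruction. Let $X$ be metacompact and let $\mathcal{H}_n$ be a point-finite open refinement of the cover $\{G_0\cap\dots\cap G_n:G_i\in\mathcal{G}_i\}$. A member of $\mathcal{H}_k$ containing $x$ lies in $\mathrm{st}(x,\mathcal{G}_n)$ for all $n\le k$, so $\bigcup_k\mathcal{H}_k$ is a base. Of infinitely many members around $x$, only finitely many belong to $\mathcal{H}_0\cup\dots\cup\mathcal{H}_{n-1}$, and the others lie in $\mathrm{st}(x,\mathcal{G}_n)$; so the base is uniform. The question of Section~\ref{sec:intro} therefore asks whether a Moore space with a sharp base must be metacompact.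
\end{remark}

\section{From the covering problem to forests}\label{sec:plan}

We start from a simple Moore space that is not metacompact and see why it has no sharp base.

\begin{example}\label{ex:ad}
Let $A$ be an uncountable family of infinite subsets of $\omega$ with pairwise finite intersections (identify $\omega$ with $\mathbb{Q}$ and choose for each real number a sequence of distinct rationals converging to it). On $\omega\cup A$ let the points of $\omega$ be isolated and let $a\in A$ have the neighborhoods $B(a,n)=\{a\}\cup\{k\in a:k\ge n\}$. These sets are clopen, because for $a'\ne a$ the set $B(a',n')$ misses $B(a,n)$ as soon as $n'$ exceeds all elements of $a\cap a'$. The covers $\mathcal{G}_n=\{B(a,n):a\in A\}\cup\{\{k\}:k\in\omega\}$ form a development, because no $B(a,n)$ contains $k$ when $n>k$. Now let $\mathcal{W}$ be a base, or an open refinement of $\mathcal{G}_0$. For each $a$ there is $W_a\in\mathcal{W}$ with $W_a\cap A=\{a\}$, and $W_a$ contains two points of $\omega$. So some pair of points of $\omega$ lies in uncountably many $W_a$. This Moore space is not metacompact, and for the same reason it has no weakly uniform base.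
\end{example}

We keep the shape of this example, a closed discrete set $L$ and an open set $D$, and ask what is needed. Let $\ell\in L$ have a decreasing local base $B(\ell,n)$, $n\in\omega$, with $B(\ell,0)\cap L=\{\ell\}$.

\emph{The development.} In Example~\ref{ex:ad} the stars shrink because each point of $D$ is missed by all $B(\ell,n)$ with $n$ large. We build this in by splitting $D$ into open pieces $D_m$ and taking $B(\ell,n)=\{\ell\}\cup\bigcup_{m\ge n}O(\ell,m)$ with $O(\ell,m)\subseteq D_m$.

\emph{Failure of metacompactness.} A point-finite open refinement of $\{B(\ell,0):\ell\in L\}$ yields $f:L\to\omega$ such that the sets $B(\ell,f(\ell))$ form a point-finite family. So we want that for every $f$ there are $m$ and $x\in D_m$ with $x\in O(\ell,m)$ for infinitely many $\ell$ with $f(\ell)\le m$.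

\emph{Sharpness.} If $x\in D_m$ lies in infinitely many sets $B(\ell,0)$, their finite intersections must close down on $x$. Inside $D_m$ the sets $O(\ell,m)$ around $x$ must shrink to $x$. This holds if $L$ carries a tree-like order $<_m$, the space $D_m$ is its space of branches, and $O(\ell,m)$ is the set of branches through $\ell$. Outside $D_m$ the excess parts must cancel. This holds if $B(\ell,0)\cap B(\ell',0)$ lies in a single piece of $D$, that is, if $\ell$ and $\ell'$ are comparable in at most one of the orders.

These requirements are purely combinatorial. A \emph{forest order} on a set $L$ is a strict partial order $<$ in which the set $P(\ell)=\{\ell':\ell'<\ell\}$ of predecessors of each $\ell$ is finite and linearly ordered. A \emph{branch} is an infinite chain that is closed downward.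

\begin{lemma}\label{lem:branch}
Let $<$ be a forest order on $L$.
\begin{enumerate}
\item A branch $x$ can be listed as $x_0<x_1<\cdots$ with $P(x_n)=\{x_0,\dots,x_{n-1}\}$; thus $x_n$ is the unique element of $x$ with exactly $n$ predecessors.
\item For branches $x,y$ we have $x_n\in y$ if and only if $x_i=y_i$ for all $i\le n$.
\item The downward closure of an infinite chain is a branch.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $s<t$, then $P(s)\cup\{s\}\subseteq P(t)$, so $t\mapsto|P(t)|$ is strictly increasing on the chain $x$ and has infinite range. If $t\in x$ and $P(t)=\{s_0<\dots<s_{n-1}\}$, then $s_i\in x$ and $P(s_i)=\{s_0,\dots,s_{i-1}\}$. So the range is $\omega$, and $P(x_n)$ consists of the elements of $x$ with fewer than $n$ predecessors.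

(2) If $x_n\in y$, then $x_0,\dots,x_n\in y$ by downward closure, and $x_i=y_i$ because $x_i$ has exactly $i$ predecessors. The converse is the case $i=n$.

(3) Let $c$ be an infinite chain and let $s\le t$, $s'\le t'$ with $t,t'\in c$, say $t\le t'$. Then $s$ and $s'$ lie in the chain $P(t')\cup\{t'\}$.
\end{proof}

\begin{proposition}\label{prop:forests}
There are a set $L$ and forest orders $<_m$, $m\in\omega$, on $L$ such that:
\begin{enumerate}
\item[(F1)] two distinct elements of $L$ are $<_m$-comparable for at most one $m$;
\item[(F2)] for every $f:L\to\omega$ there are $m\in\omega$ and an infinite $<_m$-chain contained in $S_m=\{\ell\in L:f(\ell)\le m\}$;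
\item[(F3)] for every $m$, no element of $L$ is $<_m$-maximal.
\end{enumerate}
\end{proposition}

Condition (F1) keeps the orders apart, while (F2) asks for many long chains. No countable $L$ satisfies (F2), since an injective $f$ makes every $S_m$ finite.

\section{Construction of the forests}\label{sec:forests}

The idea is a diagonal argument. Suppose that $f$ violates (F2). Then each $S_m$ has $<_m$-maximal elements above any of its points; let $a_m$ be one. Add a new element $\ell$ that lies $<_m$-above $a_m$ \emph{for every $m$ at once}. Whatever value $k$ the function $f$ gives to $\ell$, the element $\ell$ belongs to $S_k$ and lies $<_k$-above $a_k$, so $a_k$ was not maximal. To respect (F1), the $<_m$-predecessors of $\ell$ for different $m$ must be different. We cannot list the functions $f$ in advance, so we add such an $\ell$ for every admissible sequence $(a_m)$, and we repeat this $\omega_1$ times, where $\omega_1$ is the first uncountable ordinal. The one fact about $\omega_1$ that we use is that its countable subsets are bounded.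

By recursion on $\alpha<\omega_1$ we define sets $L_\alpha$ and, for $\ell\in L_\alpha$ and $m\in\omega$, finite sets $P_m(\ell)\subseteq L_{<\alpha}=\bigcup_{\beta<\alpha}L_\beta$. We write $C_m(\ell)=P_m(\ell)\cup\{\ell\}$.
\begin{itemize}
\item $L_0=\{(0,\xi):\xi<\omega_1\}$. Its elements are the \emph{roots}, and $P_m(r)=\emptyset$ for every root $r$ and every $m$.
\item For $0<\alpha<\omega_1$, $L_\alpha$ is the set of all pairs $\ell=(\alpha,(a_m)_{m\in\omega})$ with $a_m\in L_{<\alpha}$ such that the sets $C_m(a_m)$, $m\in\omega$, are pairwise disjoint. We put $P_m(\ell)=C_m(a_m)$.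
\end{itemize}
The first coordinate makes the $L_\alpha$ pairwise disjoint; the \emph{rank} of $\ell\in L_\alpha$ is $\mathrm{rk}(\ell)=\alpha$. Let $L=\bigcup_{\alpha<\omega_1}L_\alpha$, and let $\ell'<_m\ell$ mean $\ell'\in P_m(\ell)$. See Figure~\ref{fig:new}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill (3,3.2) circle (2.2pt) node[above] {$\ell$};
\fill (0,0) circle (1.8pt); \fill (0,1) circle (1.8pt) node[left] {$a_0$};
\draw (0,0)--(0,1)--(3,3.2);
\fill (2,0) circle (1.8pt); \fill (2,1) circle (1.8pt); \fill (2,2) circle (1.8pt) node[right] {$a_1$};
\draw[dashed] (2,0)--(2,2)--(3,3.2);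
\fill (4,0) circle (1.8pt) node[right] {$a_2$};
\draw[densely dotted,thick] (4,0)--(3,3.2);
\fill (6,0) circle (1.8pt); \fill (6,1) circle (1.8pt) node[right] {$a_3$};
\draw[dash dot] (6,0)--(6,1)--(3,3.2);
\node at (7.5,0.5) {$\cdots$};
\node at (0,-0.5) {$<_0$}; \node at (2,-0.5) {$<_1$};
\node at (4,-0.5) {$<_2$}; \node at (6,-0.5) {$<_3$};
\end{tikzpicture}
\caption{An element $\ell=(\alpha,(a_m)_{m\in\omega})$ and its predecessors. In the order $<_m$ the predecessors of $\ell$ form the finite chain $C_m(a_m)$, which runs from a root (bottom row) up to $a_m$. Each line style stands for one order, and the chains for different $m$ are disjoint.}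
\label{fig:new}
\end{figure}

\begin{lemma}\label{lem:easy}
Each $<_m$ is a forest order, and \textup{(F1)} and \textup{(F3)} hold.
\end{lemma}

\begin{proof}
If $\ell'<_m\ell$, then $\mathrm{rk}(\ell')<\mathrm{rk}(\ell)$, so $<_m$ is irreflexive. We show by induction on the rank that $P_m(\ell)$ is a $<_m$-chain with $P_m(\ell')\subseteq P_m(\ell)$ for all $\ell'\in P_m(\ell)$; the inclusion is transitivity. For a root there is nothing to prove. Otherwise $P_m(\ell)=P_m(a_m)\cup\{a_m\}$. By induction $P_m(a_m)$ is a chain, and its elements lie $<_m$-below $a_m$, so $P_m(\ell)$ is a chain. If $\ell'=a_m$, then $P_m(\ell')\subseteq P_m(\ell)$ directly, and if $\ell'\in P_m(a_m)$, then $P_m(\ell')\subseteq P_m(a_m)$ by induction.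

(F1) Let $\ell\ne\ell'$ be comparable for $<_m$ and for $<_{m'}$. In both orders the element of smaller rank, say $\ell'$, is the smaller one. So $\ell'\in P_m(\ell)\cap P_{m'}(\ell)$, and $m=m'$ because the sets $P_j(\ell)$, $j\in\omega$, are pairwise disjoint.

(F3) Given $\ell$ and $m$, put $a_m=\ell$ and let $a_j$, $j\ne m$, be distinct roots outside the finite set $C_m(\ell)$. Since $C_j(a_j)=\{a_j\}$ for $j\ne m$, the pair $(\mathrm{rk}(\ell)+1,(a_j)_{j\in\omega})$ belongs to $L$, and it lies $<_m$-above $\ell$.
\end{proof}

Before proving (F2) we watch the diagonal argument on the first ranks.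

\begin{example}\label{ex:short}
Let $f:L\to\omega$. For some $n$ the set $S_n$ contains uncountably many roots; choose distinct roots $r_{\xi,m}\in S_n$ for $\xi<\omega_1$, $m\in\omega$. The element $\ell_\xi=(1,(r_{\xi,m})_{m\in\omega})$ of $L_1$ satisfies $r_{\xi,m}<_m\ell_\xi$ for all $m$. With $k=\max(n,f(\ell_\xi))$, the chain $r_{\xi,k}<_k\ell_\xi$ lies in $S_k$. A large value of $f$ at $\ell_\xi$ does not help, because $\ell_\xi$ has a predecessor in $S_n$ in every order.

For a chain with three elements, choose $k\ge n$ and distinct $\xi_0,\xi_1,\dots$ with $\ell_{\xi_m}\in S_k$ for all $m$. The sets $C_m(\ell_{\xi_m})=\{r_{\xi_m,m},\ell_{\xi_m}\}$ are pairwise disjoint, so $\ell=(2,(\ell_{\xi_m})_{m\in\omega})\in L_2$. With $j=\max(k,f(\ell))$, the chain $r_{\xi_j,j}<_j\ell_{\xi_j}<_j\ell$ lies in $S_j$.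

The index of the order may grow at every step, so climbing in this way does not give an infinite chain for one fixed order. Indeed no $L_{<\alpha}$ with $\alpha$ countable satisfies (F2): if $g:\alpha\to\omega$ is injective and $f=g\circ\mathrm{rk}$, then $S_m$ meets at most $m+1$ ranks, so its $<_m$-chains have at most $m+1$ elements.
\end{example}

The proof of (F2) does not climb. It starts from maximal elements, wherever they are, and uses $\omega_1$ to find room above countably many of them. The point that needs care is the disjointness of the chains $C_m(a_m)$. We obtain it by starting each $a_m$ from a fresh root.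

\begin{lemma}\label{lem:F2}
Condition \textup{(F2)} holds.
\end{lemma}

\begin{proof}
Suppose that $f:L\to\omega$ is such that no $S_m$ contains an infinite $<_m$-chain. Since $L_0$ is uncountable, there is $n$ with $S_n\cap L_0$ infinite; this is the only use of uncountably many roots. Note that $S_n\subseteq S_m$ for $m\ge n$.

For $m<n$ let the $a_m$ be distinct roots. For $m\ge n$ we choose recursively an element $a_m$ that is $<_m$-maximal in $S_m$ and such that $C_m(a_m)$ is disjoint from the finite set $F=\bigcup_{j<m}C_j(a_j)$. The set $H=\bigcup_{q\in F}C_m(q)$ is finite, so there is a root $r\in S_n\setminus H$. If no element $a\ge_m r$ of $S_m$ were maximal in $S_m$, we could choose $r<_m s_1<_m s_2<_m\cdots$ in $S_m$. So there is $a_m\ge_m r$ that is $<_m$-maximal in $S_m$. Suppose that $q\in F\cap C_m(a_m)$. Then $q$ and $r$ lie in the chain $C_m(a_m)$, and $r$ has no predecessors, so $r\le_m q$. This means $r\in C_m(q)\subseteq H$, a contradiction.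

The sets $C_m(a_m)$, $m\in\omega$, are pairwise disjoint, and the countably many ranks $\mathrm{rk}(a_m)$ lie below some $\alpha<\omega_1$. So $\ell=(\alpha,(a_m)_{m\in\omega})$ belongs to $L$. Let $k=\max(f(\ell),n)$. Then $\ell\in S_k$ and $a_k<_k\ell$, which contradicts the maximality of $a_k$ in $S_k$.
\end{proof}

Lemmas \ref{lem:easy} and \ref{lem:F2} prove Proposition~\ref{prop:forests}.

\section{The space of branches}\label{sec:space}

Fix $L$ and $<_m$ as in Proposition~\ref{prop:forests}, and write $P_m(\ell)$ for the set of $<_m$-predecessors of $\ell$. Let $D_m$ be the set of pairs $(x,m)$ with $x$ a $<_m$-branch. The second coordinate makes the $D_m$ pairwise disjoint, and we regard them as disjoint from $L$; we write $x\in D_m$ for $(x,m)\in D_m$, and $x_0<_m x_1<_m\cdots$ for the elements of $x$. Let $D=\bigcup_m D_m$ and $X=L\cup D$. For $\ell\in L$ and $m,n\in\omega$ put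
\[
O(\ell,m)=\{x\in D_m:\ell\in x\},\qquad B(\ell,n)=\{\ell\}\cup\bigcup_{m\ge n}O(\ell,m),
\]
\[
\mathcal{B}=\{B(\ell,n):\ell\in L,\ n\in\omega\}\cup\{O(\ell,m):\ell\in L,\ m\in\omega\}.
\]
We record which members contain a given point. The members containing $\ell\in L$ are the sets $B(\ell,n)$. The members containing $x\in D_m$ are the sets $O(t,m)$ and $B(t,n)$ with $t\in x$ and $n\le m$; each of them meets $D_m$ in $O(t,m)$.

\begin{lemma}\label{lem:int}
If $\ell\ne\ell'$, then $B(\ell,n)\cap B(\ell',n')$ is contained in a single $D_m$. The intersection of two members of $\mathcal{B}$ is empty or a member of $\mathcal{B}$.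
\end{lemma}

\begin{proof}
Branches are chains, so $O(\ell,m)\cap O(\ell',m)=\emptyset$ if $\ell,\ell'$ are distinct and $<_m$-incomparable. Branches are closed downward, so $O(\ell,m)\cap O(\ell',m)=O(\ell,m)$ if $\ell'\le_m\ell$. For $\ell\ne\ell'$,
\[
B(\ell,n)\cap B(\ell',n')=\bigcup_{m\ge\max(n,n')}O(\ell,m)\cap O(\ell',m),
\]
and by (F1) at most one term of the union is nonempty. So this set is empty or of the form $O(\ell'',m)$. Further, $B(\ell,n)\cap B(\ell,n')=B(\ell,\max(n,n'))$; the set $B(\ell,n)\cap O(\ell',m)$ is empty if $m<n$ and equals $O(\ell,m)\cap O(\ell',m)$ if $m\ge n$; and $O(\ell,m)\cap O(\ell',m')=\emptyset$ if $m\ne m'$.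
\end{proof}

Since $\mathcal{B}$ covers $X$, it is a base for a topology on $X$. The sets $B(\ell,n)$, $n\in\omega$, form a local base at $\ell\in L$, and the sets $O(x_n,m)$, $n\in\omega$, form a decreasing local base at $x\in D_m$. Each $D_m=\bigcup_{\ell}O(\ell,m)$ is open.

\begin{lemma}\label{lem:clopen}
$X$ is $T_1$, and every member of $\mathcal{B}$ is clopen.
\end{lemma}

\begin{proof}
A point $\ell\in L$ has the neighborhood $B(\ell,0)$, which contains no other point of $L$, and the neighborhood $B(\ell,m+1)$, which misses $D_m$. A point $x\in D_m$ has the neighborhood $D_m$, which misses $L$ and every $D_{m'}$ with $m'\ne m$. If $x\ne y$ in $D_m$, then $x_k\ne y_k$ for some $k$, so $x_k\notin y$ by Lemma~\ref{lem:branch}(2), and $O(x_k,m)$ contains $x$ but not $y$. Thus $X$ is $T_1$.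

\emph{$O(\ell,m)$ is closed.} Points of $L$ and of $D_{m'}$, $m'\ne m$, have neighborhoods missing $D_m$, as just seen. Let $y\in D_m$ with $\ell\notin y$, and let $k=|P_m(\ell)|$. If $z\in O(y_k,m)\cap O(\ell,m)$, then both $y_k$ and $\ell$ are elements of $z$ with exactly $k$ predecessors, so $\ell=y_k\in y$. Hence $O(y_k,m)$ misses $O(\ell,m)$.

\emph{$B(\ell,n)$ is closed.} Let $y\in D_m\setminus B(\ell,n)$. The set $B(\ell,n)\cap D_m$ is empty or equal to the closed set $O(\ell,m)$, so $D_m\setminus B(\ell,n)$ is an open neighborhood of $y$. Let $\ell'\in L$, $\ell'\ne\ell$. By Lemma~\ref{lem:int}, $B(\ell',0)\cap B(\ell,n)\subseteq D_m$ for some $m$. Then $B(\ell',m+1)\cap B(\ell,n)\subseteq B(\ell',m+1)\cap D_m=\emptyset$.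
\end{proof}

So $X$ is zero-dimensional and regular. For the development we cut the neighborhoods of the points of $L$ at index $n$, and we admit only those sets $O(t,m)$ whose vertex $t$ has height at least $n$.

\begin{lemma}\label{lem:dev}
The families
\[
\mathcal{G}_n=\{B(\ell,n):\ell\in L\}\cup\{O(t,m):m\in\omega,\ t\in L,\ |P_m(t)|\ge n\}
\]
form a development for $X$.
\end{lemma}

\begin{proof}
Each $\mathcal{G}_n$ is an open cover, since $\ell\in B(\ell,n)$ and $x\in O(x_n,m)$ for $x\in D_m$. For $\ell\in L$ we have $\mathrm{st}(\ell,\mathcal{G}_n)=B(\ell,n)$. For $x\in D_m$ and $n>m$, no $B(\ell,n)$ meets $D_m$, so $\mathrm{st}(x,\mathcal{G}_n)=\bigcup_{i\ge n}O(x_i,m)=O(x_n,m)$.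
\end{proof}

The base $\mathcal{B}$ repeats the pattern of Example~\ref{ex:first}. A point $x\in D_m$ lies in all the sets $B(x_i,0)$, none of which is contained in the neighborhood $D_m$ of $x$. Their traces $O(x_i,m)$ on $D_m$ shrink to $x$, and (F1) cancels the excess.

\begin{lemma}\label{lem:sharp}
$\mathcal{B}$ is point-countable and sharp.
\end{lemma}

\begin{proof}
Point-countability follows from the description of the members containing a given point.

Let $B(\ell,n_i)$, $i\in\omega$, be pairwise distinct. The $n_i$ are distinct, hence unbounded, and $\bigcap_{i\le k}B(\ell,n_i)=B(\ell,\max_{i\le k}n_i)$. These sets form a local base at $\ell$.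

Let $x\in D_m$ and let $B_0,B_1,\dots$ be pairwise distinct members of $\mathcal{B}$ containing $x$. Choose $t_i\in x$ such that $B_i$ is $O(t_i,m)$ or $B(t_i,n)$ for some $n\le m$. Each $t\in x$ accounts for at most $m+2$ sets, so $\{t_i:i\in\omega\}$ is an infinite subset of $x$. Given $k$, choose $i$ with $t_i\ge_m x_k$ and then $j$ with $t_j\ne t_i$. We claim that $B_i\cap B_j\subseteq D_m$. This holds if one of the two sets is of the form $O(t,m)$. Otherwise $B_i\cap B_j$ lies in a single $D_{m'}$ by Lemma~\ref{lem:int}, and $m'=m$ because $x\in B_i\cap B_j$. Therefore
\[
B_i\cap B_j\subseteq B_i\cap D_m=O(t_i,m)\subseteq O(x_k,m).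
\]
So the open sets $\bigcap_{i\le n}B_i$ form a local base at $x$.
\end{proof}

\begin{lemma}\label{lem:notmeta}
$X$ is not metacompact.
\end{lemma}

\begin{proof}
The sets $B(\ell,0)$, $\ell\in L$, cover $X$, since $x\in B(x_0,0)$ for $x\in D_m$. Suppose that $\mathcal{V}$ is a point-finite open refinement of this cover. For $\ell\in L$ pick $V_\ell\in\mathcal{V}$ with $\ell\in V_\ell$. The only member of the cover containing $\ell$ is $B(\ell,0)$, so $V_\ell\subseteq B(\ell,0)$ and $V_\ell\cap L=\{\ell\}$. Thus the $V_\ell$ are pairwise distinct. Let $f(\ell)$ be the least $n$ with $B(\ell,n)\subseteq V_\ell$. By (F2) there are $m$ and an infinite $<_m$-chain $c$ on which $f\le m$. Its downward closure $x$ is a point of $D_m$ by Lemma~\ref{lem:branch}(3). For every $\ell\in c$ we have $x\in O(\ell,m)\subseteq B(\ell,f(\ell))\subseteq V_\ell$. So $x$ lies in infinitely many members of $\mathcal{V}$, a contradiction.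
\end{proof}

It remains to describe the metric structure. A metric $\rho$ is an \emph{ultrametric} if $\rho(x,z)\le\max(\rho(x,y),\rho(y,z))$ always; this inequality implies the triangle inequality.

\begin{lemma}\label{lem:metric}
$L$ is closed discrete, $D$ is open, dense and completely metrizable, and every $B(\ell,0)$ is completely metrizable.
\end{lemma}

\begin{proof}
$D$ is open as a union of the $D_m$, so $L$ is closed, and $L$ is discrete because $B(\ell,0)\cap L=\{\ell\}$. By (F3), for every $\ell$ and $m$ there is a chain $\ell<_m s_1<_m s_2<_m\cdots$, and its downward closure is a point of $O(\ell,m)$. So every $B(\ell,n)$ meets $D$, and $D$ is dense.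

\emph{The pieces $D_m$.} For $x\ne y$ in $D_m$ let $\rho_m(x,y)=2^{-k}$, where $k$ is least with $x_k\ne y_k$, and let $\rho_m(x,x)=0$. If $x_i=y_i$ and $y_i=z_i$ for all $i<k$, then $x_i=z_i$ for all $i<k$, so $\rho_m$ is an ultrametric. By Lemma~\ref{lem:branch}(2), $\{y:\rho_m(x,y)<2^{-n}\}=O(x_n,m)$, so $\rho_m$ induces the topology of $D_m$. Let $(y^i)_{i\in\omega}$ be a Cauchy sequence. For each $n$ the element $y^i_n$ is eventually equal to some $t_n$. Taking $i$ with $y^i_j=t_j$ for all $j\le n$, we see that $t_0<_m\dots<_m t_n$ and $P_m(t_n)=\{t_0,\dots,t_{n-1}\}$. So $\{t_n:n\in\omega\}$ is a branch, and $(y^i)$ converges to it.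

\emph{The space $D$.} Use $\rho_m$ on each $D_m$ and give points in different pieces distance $1$. As $\rho_m\le1$, this is an ultrametric. Its balls of radius less than $1$ are $\rho_m$-balls, so it induces the topology of $D$, and a Cauchy sequence is eventually in one $D_m$.

\emph{The sets $B(\ell,0)$.} Put $\lambda(x)=m$ for $x\in O(\ell,m)$ and $\lambda(\ell)=\infty$. Define $\rho(x,y)=2^{-m}\rho_m(x,y)$ if $\lambda(x)=\lambda(y)=m<\infty$, $\rho(x,y)=2^{-\min(\lambda(x),\lambda(y))}$ if $\lambda(x)\ne\lambda(y)$, and $\rho(\ell,\ell)=0$. To check the ultrametric inequality for $x,y,z$, we may assume that $\lambda$ is not constant on them and that $\lambda(x)\le\lambda(z)$; then $\rho(x,z)\le2^{-\lambda(x)}$, with $2^{-\infty}=0$. If $\lambda(y)\ne\lambda(x)$, then $\rho(x,y)\ge2^{-\lambda(x)}$. If $\lambda(y)=\lambda(x)$, then $\lambda(z)>\lambda(y)$ and $\rho(y,z)=2^{-\lambda(x)}$.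

We have $\{y:\rho(\ell,y)\le2^{-n}\}=B(\ell,n)$. A point $x$ with $\lambda(x)=m<\infty$ has distance at least $2^{-m}$ from all points where $\lambda\ne m$, so its $\rho$-balls of radius less than $2^{-m}$ are traces of $\rho_m$-balls on the open set $O(\ell,m)$. Hence $\rho$ induces the topology. Let $(y^i)$ be $\rho$-Cauchy. If $\lambda(y^i)=m<\infty$ for infinitely many $i$, then the sequence is eventually in $O(\ell,m)$, because its terms are eventually less than $2^{-m}$ apart; it is then $\rho_m$-Cauchy and converges in the closed subset $O(\ell,m)$ of $D_m$. Otherwise $\lambda(y^i)\to\infty$ and the sequence converges to $\ell$.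
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas \ref{lem:clopen} and \ref{lem:dev}, $X$ is a zero-dimensional Moore space. By Lemmas \ref{lem:clopen} and \ref{lem:sharp}, $\mathcal{B}$ is a point-countable sharp base of clopen sets. By Lemmas \ref{lem:notmeta} and \ref{lem:meta}, $X$ is not metacompact and has no uniform base. Lemma~\ref{lem:metric} gives (3), and it gives (2) because the open sets $B(\ell,0)$ cover $X$.
\end{proof}

\begin{remark}\label{rem:F1}
Condition (F2) is used only for Lemma~\ref{lem:notmeta} and (F3) only for the density of $D$. Condition (F1) enters through Lemma~\ref{lem:int}, and two things can fail without it. If $\ell\ne\ell'$ are $<_m$-comparable for infinitely many $m$, then by (F3) every $B(\ell,n)$ meets $B(\ell',n)$, and $X$ is not Hausdorff. If a $<_0$-branch $x$ and a $<_1$-branch $y$ have infinitely many common elements $t$, then $x$ and $y$ lie in infinitely many sets $B(t,0)$, and $\mathcal{B}$ is not weakly uniform.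
\end{remark}

\section{Countable unions of closed discrete subspaces}\label{sec:B}

We now prove Theorem~\ref{thm:B}. The first lemma says what trimming has to achieve.

\begin{lemma}\label{lem:trim}
Suppose that every point $x$ of a space $X$ has a decreasing local base $N(x,k)$, $k\in\omega$, and that $f:X\to\omega$ is such that for every $y\in X$ the set $\{x\ne y:y\in N(x,f(x))\}$ is finite. Then $\mathcal{U}=\{N(x,k):x\in X,\ k\ge f(x)\}$ is a uniform base.
\end{lemma}

\begin{proof}
$\mathcal{U}$ contains a local base at each point, so it is a base. Fix $y$. For $x\ne y$ some $N(x,k)$ lies in $X\setminus\{y\}$, and the sets decrease, so $y\in N(x,k)$ for only finitely many $k$. With the hypothesis on $f$, there are only finitely many pairs $(x,k)$ with $x\ne y$, $k\ge f(x)$ and $y\in N(x,k)$. Hence in a sequence of pairwise distinct members of $\mathcal{U}$ containing $y$, all but finitely many terms are sets $N(y,k)$, with distinct and therefore unbounded $k$. Such a sequence is a local base at $y$.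
\end{proof}

If $X$ is countable, $f$ is found by hand. List the points as $y_0,y_1,\dots$ without repetition and choose $f(y_i)$ so that $N(y_i,f(y_i))$ contains no $y_j$ with $j<i$. Then $y_j\in N(y_i,f(y_i))$ implies $i\le j$.

For uncountable $X$ we exhaust the space by an increasing chain of smaller sets and define $f$ on the new points at each stage. Two difficulties arise. A new point $x$ can shrink its neighborhood to avoid finitely many old points but, in general, not infinitely many. And the neighborhoods of the old points are already fixed, so a new point must lie in only finitely many of them from the start. We shall fix a basic neighborhood $U_x$ of each $x$ and use only sets $Y$ of old points with the properties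
\begin{enumerate}
\item[(a)] if $x\notin Y$, then $x\in U_z$ for only finitely many $z\in Y$;
\item[(b)] if $z\notin Y$, then $|U_z\cap Y|\le1$.
\end{enumerate}
Small sets with these properties are obtained by closing under two finitary operations.

Let $X$ have a sharp base $\mathcal{B}$, and let $X=\bigcup_nF_n$ with $F_n$ closed discrete. A subset of a closed discrete set is closed in it, hence closed discrete. So after replacing $F_n$ by $F_n\setminus\bigcup_{j<n}F_j$ we may assume that the $F_n$ are pairwise disjoint.

For $x\in F_n$ the set $F_0\cup\dots\cup F_{n-1}\cup(F_n\setminus\{x\})$ is closed and does not contain $x$. Choose $U_x\in\mathcal{B}$ with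
\[
U_x\cap(F_0\cup\dots\cup F_n)=\{x\}.
\]
The map $x\mapsto U_x$ is injective, since $x$ is the only point of $U_x$ in the first $F_n$ that $U_x$ meets. This lets us apply sharpness to infinitely many points $z$: their sets $U_z$ are infinitely many distinct members of $\mathcal{B}$.

Every $x$ has a countable local base. If $x$ lies in infinitely many members of $\mathcal{B}$, sharpness provides one. If $x$ lies in finitely many, their intersection is open and contained in every neighborhood of $x$, so it alone is a local base (it equals $\{x\}$, as $X$ is $T_1$). Taking finite intersections, we fix a decreasing local base $N(x,k)$, $k\in\omega$, at $x$ with $N(x,0)=U_x$.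

\begin{definition}\label{def:sat}
A set $Y\subseteq X$ is \emph{saturated} if
\begin{enumerate}
\item[(S1)] whenever $A\subseteq Y$ is finite and nonempty, $j\in\omega$ and $F_j\cap\bigcap_{z\in A}U_z=\{y\}$, then $y\in Y$;
\item[(S2)] whenever $x\ne x'$ are in $Y$ and $x,x'\in U_z$, then $z\in Y$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:sat}
\begin{enumerate}
\item Saturated sets have properties \textup{(a)} and \textup{(b)}.
\item $\emptyset$ and $X$ are saturated, and the union of a chain of saturated sets is saturated.
\item For every $Z\subseteq X$ there is a saturated set $\mathrm{sat}(Z)\supseteq Z$ of size at most $|Z|+\omega$ that is contained in every saturated set containing $Z$.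
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Property (b) is the contrapositive of (S2). For (a), let $x\in F_j$ lie in $U_{z_i}$ for pairwise distinct $z_0,z_1,\dots\in Y$. The sets $U_{z_i}$ are pairwise distinct, and $X\setminus(F_j\setminus\{x\})$ is an open neighborhood of $x$. By sharpness it contains $\bigcap_{i\le n}U_{z_i}$ for some $n$. Then $F_j\cap\bigcap_{i\le n}U_{z_i}=\{x\}$, and $x\in Y$ by (S1).

(2) For $\emptyset$ both conditions are vacuous, since $A$ is nonempty. Each instance of (S1) or (S2) involves finitely many points of $Y$, and these lie in one member of the chain.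

(3) Let $Z_0=Z$, and let $Z_{i+1}$ consist of $Z_i$ and all points $y$ and $z$ that (S1) and (S2) demand for $Y=Z_i$. Each pair $(A,j)$ demands at most one $y$. Each pair $x\ne x'$ demands finitely many $z$, because $\mathcal{B}$ is weakly uniform and $z\mapsto U_z$ is injective. There are at most $|Z_i|+\omega$ such pairs, so $|Z_{i+1}|\le|Z_i|+\omega$. The set $\mathrm{sat}(Z)=\bigcup_iZ_i$ is saturated, as finitely many of its points lie in one $Z_i$, and by induction on $i$ every saturated set containing $Z$ contains each $Z_i$.
\end{proof}

\begin{lemma}\label{lem:f}
For every saturated $Y$ there is $f:Y\to\omega$ such that for every $y\in Y$ the set $\{x\in Y\setminus\{y\}:y\in N(x,f(x))\}$ is finite.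
\end{lemma}

\begin{proof}
We use induction on $\kappa=|Y|$. For countable $Y$ the enumeration argument after Lemma~\ref{lem:trim} applies to $Y$.

Let $\kappa$ be uncountable and $Y=\{y_\alpha:\alpha<\kappa\}$. Put $Y_0=\emptyset$, $Y_{\alpha+1}=\mathrm{sat}(Y_\alpha\cup\{y_\alpha\})$, and $Y_\lambda=\bigcup_{\alpha<\lambda}Y_\alpha$ for limit ordinals $\lambda<\kappa$. By Lemma~\ref{lem:sat} and induction on $\alpha$, the $Y_\alpha$ are saturated subsets of $Y$ with $|Y_\alpha|\le|\alpha|+\omega<\kappa$. They increase, and their union is $Y$. For $x\in Y$ the least $\gamma$ with $x\in Y_\gamma$ is neither $0$ nor a limit, so $x\in Y_{\alpha+1}\setminus Y_\alpha$ for exactly one $\alpha$.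

Let $f_\alpha:Y_\alpha\to\omega$ be given by the induction hypothesis. Let $x\in Y_{\alpha+1}\setminus Y_\alpha$. By (b), $U_x\cap Y_\alpha$ has at most one point, and it is not $x$. So we can choose $f(x)\ge f_{\alpha+1}(x)$ with $N(x,f(x))\cap Y_\alpha=\emptyset$.

Fix $y\in Y_{\beta+1}\setminus Y_\beta$ and consider the points $x\in Y\setminus\{y\}$ with $y\in N(x,f(x))$. Finitely many of them lie in $Y_\beta$, by (a) for $Y_\beta$ and $N(x,f(x))\subseteq U_x$. Finitely many lie in $Y_{\beta+1}\setminus Y_\beta$, by the choice of $f_{\beta+1}$ and $N(x,f(x))\subseteq N(x,f_{\beta+1}(x))$. None lies in $Y_{\alpha+1}\setminus Y_\alpha$ with $\alpha>\beta$, because then $y\in Y_\alpha$.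
\end{proof}

The second statement of Theorem~\ref{thm:B} reduces to the first, because in the presence of a development open sets are countable unions of closed sets.

\begin{lemma}\label{lem:disc}
In a space with a development, every discrete subspace is a countable union of closed discrete subspaces.
\end{lemma}

\begin{proof}
Let $(\mathcal{G}_n)$ be a development for $X$ and let $E$ be a discrete subspace. For $e\in E$ choose an open $W_e$ with $W_e\cap E=\{e\}$. The open set $W_e\setminus\{e\}$ misses $E$, hence misses $\overline{E}$. So $E=\overline{E}\cap W$ for the open set $W=\bigcup_{e\in E}W_e$.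

Let $K_n=\{x:\mathrm{st}(x,\mathcal{G}_n)\subseteq W\}$. Then $K_n\subseteq W$ because $\mathcal{G}_n$ is a cover, and $W\subseteq\bigcup_nK_n$ because the stars form local bases. Each $K_n$ is closed: if $y\in\overline{K_n}$ and $y\in G\in\mathcal{G}_n$, then there is $x\in G\cap K_n$, so $G\subseteq\mathrm{st}(x,\mathcal{G}_n)\subseteq W$; thus $\mathrm{st}(y,\mathcal{G}_n)\subseteq W$. Now $E=\bigcup_n(\overline{E}\cap K_n)$, and each $\overline{E}\cap K_n$ is closed in $X$ and discrete as a subspace of $E$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For the first statement apply Lemma~\ref{lem:f} to the saturated set $Y=X$ and then Lemma~\ref{lem:trim}. A Moore space that is a countable union of discrete subspaces is a countable union of closed discrete subspaces by Lemma~\ref{lem:disc}, so the first statement applies to it.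
\end{proof}

\begin{remark}\label{rem:contrast}
The sets $F_n$ serve twice: they make $x\mapsto U_x$ injective, and in (S1) they let finitely many sets $U_z$ and one integer $j$ determine a point that lies in infinitely many $U_z$. The space of Theorem~\ref{thm:A} escapes the second use. Take $U_t=B(t,0)$ for $t\in L$. A set $Y$ with property (a) that contains all elements of a branch $x\in D_m$ must contain the point $x$. In the construction of Section~\ref{sec:forests}, if $(\alpha,(a_j)_{j\in\omega})\in L$ and $a_m=t$, then this element and $(\alpha+1,(a_j)_{j\in\omega})$ are distinct and have the same set $C_m(t)$ of $<_m$-predecessors. So every $t$ has two incomparable immediate $<_m$-successors, some countable subset $Z$ of $L$ contains all elements of $2^\omega$ many branches, and no countable set containing $Z$ has property (a).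
\end{remark}

\begin{thebibliography}{1}

\bibitem{GKM}
Chris Good, Robin W. Knight and Abdul M. Mohamad,
\emph{On the metrizability of spaces with a sharp base},
arXiv:math/0204127 (2002).

\end{thebibliography}
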